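
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Prescribing the volume and the asymptotic polynomial\\ for $(-\Delta)^m u=\pm(2m-1)!\,e^{2mu}$ on $\mathbb{R}^{2m}$}


\begin{abstract}
Solutions of $(-\Delta)^m u=\pm(2m-1)!\,e^{2mu}$ on $\mathbb{R}^{2m}$, $m\ge 2$, with finite volume $V=\int e^{2mu}\,dx$ behave at infinity like $-P(x)-\alpha\log|x|$, where $P$ is a polynomial of degree at most $2m-2$ and $\alpha=\pm 2V/\mathrm{vol}(S^{2m})$. A natural condition on $(P,V)$ is the integrability of $e^{-2m(P+\alpha\log|x|)}$ at infinity. We show that this condition is sufficient for the existence of a solution in the negative case, and that it is not sufficient in the positive case, for any $m\ge2$. In the positive case a Pohozaev-type identity forces $V>\frac{k}{2m}\mathrm{vol}(S^{2m})$, where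 $k$ is the number of independent directions in which $P$ is constant, whereas the integrability condition may only require $V>\frac{k}{4m}\mathrm{vol}(S^{2m})$. When $e^{-2mP}$ is integrable in the remaining variables, we prove that the bound $V>\frac{k}{2m}\mathrm{vol}(S^{2m})$ is sharp.
\end{abstract}

\section{Introduction}

\subsection{The question}

Fix an integer $m\ge2$. Put $\sigma=+1$ (the \emph{positive case}) or $\sigma=-1$ (the \emph{negative case}) and consider $u\in C^\infty(\mathbb{R}^{2m})$ with
\begin{equation}\label{eq:pde}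
(-\Delta)^m u=\sigma\,(2m-1)!\,e^{2mu}\quad\text{in }\mathbb{R}^{2m},\qquad V:=\int_{\mathbb{R}^{2m}}e^{2mu}\,dx<\infty .
\end{equation}
Geometrically, $e^{2u}|dx|^2$ is a metric conformal to the Euclidean one, with constant $Q$-curvature $\sigma(2m-1)!$ and volume $V$. Write
\[
S:=\mathrm{vol}(S^{2m}),\qquad \beta:=\frac VS,\qquad \alpha:=\sigma\,\frac{2V}{S}=2\sigma\beta .
\]
It is known that every solution of \eqref{eq:pde} satisfies
\begin{equation}\label{eq:uasym}
u(x)=-P(x)-\alpha\log|x|+o(\log|x|)\qquad\text{as }|x|\to\infty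
\end{equation}
for some polynomial $P$ of degree at most $2m-2$. Here $P$ is determined up to an additive constant, which is absorbed in $o(\log|x|)$. In the positive case, a solution with $P$ constant is spherical and has $V=S$; an example is $u=\log\frac{2}{1+|x|^2}$, with $\alpha=2$. In the negative case $P$ is never constant, and it is bounded below. These facts are background; no proof below uses them.

Which pairs $(P,V)$ occur? By \eqref{eq:uasym}, $e^{2mu}$ equals $e^{-2m(P+\alpha\log|x|)}$ up to a factor $|x|^{o(1)}$, so finite volume points to the condition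
\begin{equation}\label{eq:assp}
\int_{\mathbb{R}^{2m}\setminus B_1}e^{-2m(P(x)+\alpha\log|x|)}\,dx<\infty ,
\end{equation}
where $B_1$ is the unit ball. In the positive case \eqref{eq:assp} is necessary exactly as it stands (Lemma~\ref{lem:integral}(iii)); in the negative case the argument just given yields it up to an arbitrarily small power of $|x|$. It is natural to guess that \eqref{eq:assp} is also sufficient. The question, posed by Hyder and Martinazzi \cite{HM}, is whether this is so:
\begin{itemize}
\item[(a)] in the negative case, for every $V>0$ and every polynomial $P$ with $\deg P\le 2m-2$ satisfying \eqref{eq:assp}, is there a solution with volume $V$ and \eqref{eq:uasym}?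
\item[(b)] in the positive case, for every $V\in(0,S)$ and every polynomial $P$ with $1\le\deg P\le2m-2$ satisfying \eqref{eq:assp}, is there a solution with volume $V$ and \eqref{eq:uasym}?
\end{itemize}

\subsection{Results}

The answer to (a) is yes.

\begin{theorem}[Negative case]\label{thm:neg}
Let $\sigma=-1$. For every $V>0$ and every polynomial $P$ with $\deg P\le2m-2$ satisfying \eqref{eq:assp}, there is a solution of \eqref{eq:pde} with volume $V$ and expansion \eqref{eq:uasym}. If moreover
\begin{equation}\label{eq:logassp}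
\int_{\mathbb{R}^{2m}\setminus B_1}e^{-2m(P+\alpha\log|x|)}\log(2+|x|)\,dx<\infty ,
\end{equation}
the solution with this $V$ and $P$ is unique.
\end{theorem}

The answer to (b) is no, for every $m\ge2$, because of the following obstruction.

\begin{theorem}[Positive case: obstruction]\label{thm:obs}
Let $\sigma=+1$ and let $u$ be a solution of \eqref{eq:pde} with \eqref{eq:uasym}. Let $A$ be a real $2m\times2m$ matrix with
\[
\langle Az,z\rangle\le|z|^2\ \text{ for all }z,\qquad \langle Ax,\nabla P(x)\rangle\le0\ \text{ for all }x .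
\]
Then $V\ge\frac{\operatorname{tr}A}{2m}S$, with strict inequality unless $\langle Az,z\rangle\equiv|z|^2$. In particular, if $P$ is non-constant and $k=\dim L$ with $L:=\{e\in\mathbb{R}^{2m}:\partial_eP\equiv0\}$, so that $k\le2m-1$, then
\[
V>\frac{k}{2m}\,S .
\]
\end{theorem}

\begin{corollary}[Counterexample to (b)]\label{cor:counter}
Let $\sigma=+1$, $1\le k\le2m-1$ and $P(x)=\sum_{j=k+1}^{2m}x_j^2$. Then \eqref{eq:assp} holds whenever $V>\frac{k}{4m}S$, but there is no solution of \eqref{eq:pde} with \eqref{eq:uasym} and volume $V$ if $\frac{k}{4m}S<V\le\frac{k}{2m}S$ $(<S)$. For instance, $P=x_{2m}^2$ satisfies \eqref{eq:assp} for all $V>\frac{2m-1}{4m}S$ and admits no solution for $\frac{2m-1}{4m}S<V\le\frac{2m-1}{2m}S$.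
\end{corollary}

The bound involving $k$ is sharp when $P$ confines in the directions on which it depends.

\begin{theorem}[Positive case: sharp converse]\label{thm:pos}
Let $\sigma=+1$, $1\le\deg P\le2m-2$, let $L,k$ be as in Theorem~\ref{thm:obs}, and suppose
\[
Z:=\int_{L^\perp}e^{-2mP}\,dx''<\infty .
\]
For $V\in(0,S)$, a solution of \eqref{eq:pde} with volume $V$ and \eqref{eq:uasym} exists if and only if $V>\frac{k}{2m}S$. The condition $Z<\infty$ holds if $P\to+\infty$ at infinity on $L^\perp$; in particular, if $P(x)\to+\infty$ as $|x|\to\infty$, then $k=0$ and a solution exists for every $V\in(0,S)$.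
\end{theorem}

\begin{corollary}[Degree at most two]\label{cor:quad}
Let $\sigma=+1$, let $P$ be a non-constant polynomial of degree at most $2$, and let $V>0$. A solution of \eqref{eq:pde} with volume $V$ and \eqref{eq:uasym} exists if and only if, after a rigid motion, $P=c+\sum_{j=1}^{r}a_jx_j^2$ with $a_j>0$, $1\le r\le2m$, and $1-\frac{r}{2m}<\frac VS<1$. For $m=2$ this covers every admissible non-constant $P$.
\end{corollary}

\subsection{The idea, and the smallest case}\label{sec:idea}

Set $\rho=e^{2mu}$ and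
\[
\gamma_m:=\tfrac12(2m-1)!\,S,\qquad\text{so that}\qquad (-\Delta)^m\log\frac1{|x|}=\gamma_m\delta_0\quad\text{in }\mathbb{R}^{2m}.
\]
Hence \eqref{eq:pde} with \eqref{eq:uasym} amounts to
\begin{equation}\label{eq:EL}
\log\rho+2mP+\sigma\frac{4m}{S}\int\log|x-y|\,\rho(y)\,dy=\text{const}
\end{equation}
(up to convergence of the integral, which Section~\ref{sec:integral} takes care of). This is the Euler--Lagrange equation, under the constraint $\int\rho=V$, of
\[
F_\sigma(\rho)=\int\rho\log\rho\,dx+2m\int P\rho\,dx+\sigma\frac{2m}{S}\iint\log|x-y|\,\rho(x)\rho(y)\,dx\,dy .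
\]
We write $F_\pm$ for $F_{\pm1}$. One may think of a cloud of mass $V$ with entropy, an external potential $P$, and a logarithmic interaction between its points. For $\sigma=-1$ the interaction is repulsive. Once weights $\log(1+|x|)$ are moved from one term to another, \eqref{eq:assp} says exactly that a reference measure is finite, and $F_-$ can be minimized directly (Section~\ref{sec:neg}).

For $\sigma=+1$ the interaction is attractive. Suppose that $P=P(x'')$ with $x=(x',x'')\in\mathbb{R}^k\times\mathbb{R}^{2m-k}$ and $k\ge1$, and stretch the cloud by a factor $R$ in $x'$, that is, $\rho_R(x)=R^{-k}\rho(x'/R,x'')$ for a fixed smooth compactly supported $\rho$. The entropy changes by $-kV\log R$ and the interaction by $\frac{2m}SV^2\log R+O(1)$ as $R\to\infty$, so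
\[
F_+(\rho_R)=(2m\beta-k)\,V\log R+O(1) .
\]
If $2m\beta<k$, spreading lowers the energy without bound. Condition \eqref{eq:assp} tests something weaker: a single distant particle feels the attraction of the whole cloud, that is, the potential $4m\beta\log|x'|$, and this is confining when $4m\beta>k$. In the energy of the cloud each pair is counted once, hence the factor $\frac12$. Similarly, contracting the cloud around a point by a factor $\varepsilon$ in all directions changes $F_+$ by $2m(1-\beta)V\log\frac1\varepsilon+O(1)$, which is where $\beta<1$ enters.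

The derivative of the same computation excludes solutions. Here it is in the smallest case $m=2$, with $P=x_4^2$ on $\mathbb{R}^4$ and boundary terms at infinity ignored. Let $x'=(x_1,x_2,x_3)$. For $i\le3$ we have $\partial_iP=0$, so differentiating \eqref{eq:EL} gives
\[
\partial_i\rho(x)=-\frac8S\,\rho(x)\int\frac{x_i-y_i}{|x-y|^2}\,\rho(y)\,dy .
\]
Multiply by $x_i$, sum over $i\le3$, integrate, and symmetrize the double integral in $x$ and $y$:
\[
-3V=\int x'\cdot\nabla'\rho\,dx=-\frac8S\iint\frac{x'\cdot(x'-y')}{|x-y|^2}\rho(x)\rho(y)=-\frac4S\iint\frac{|x'-y'|^2}{|x-y|^2}\rho(x)\rho(y)>-\frac4SV^2 .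
\]
Hence $V>\frac34S$. On the other hand, \eqref{eq:assp} asks that $e^{-4x_4^2}|x|^{-8\beta}$ be integrable at infinity, which holds as soon as $8\beta>3$. For $\frac38S<V\le\frac34S$ the integrability condition holds and there is no solution. Section~\ref{sec:obs} makes this rigorous for general linear vector fields $Ax$, and Section~\ref{sec:pos} turns the energy heuristic into an existence proof.

\medskip
\noindent\textbf{Conventions.} $C$ denotes constants that may change from line to line. $B_r$ is the ball of radius $r$ about the origin. $\varphi(s)=s\log s$ with $\varphi(0)=0$, so $\varphi$ is convex and $\varphi\ge-1/e$. $\log^\pm=\max(\pm\log,0)$. Integrals without a domain are over $\mathbb{R}^{2m}$.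

\section{From the equation to an integral equation}\label{sec:integral}

The first lemma converts integrability into pointwise lower bounds for $P$.

\begin{lemma}\label{lem:poly}
Let $P$ be a polynomial on $\mathbb{R}^d$ with $\int_{\mathbb{R}^d\setminus B_1}e^{-2mP}|x|^b\,dx<\infty$ for some $b\in\mathbb{R}$. Then $P(x)\ge-A\log(2+|x|)-A$ for some constant $A$, and $P$ is bounded below.
If instead $P\to+\infty$ at infinity, then $P\ge c|x|^q-C$ for some $c,q>0$.
\end{lemma}

\begin{proof}
Let $|\nabla P|\le C(1+|x|)^D$ with $D\ge0$, and let $|x_0|\ge3$. On the ball of radius $(1+|x_0|)^{-D}\le1$ about $x_0$ we have $P\le P(x_0)+C$, and $|x|$ is comparable to $1+|x_0|$. Hence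
\[
\int_{\mathbb{R}^d\setminus B_1}e^{-2mP}|x|^b\,dx\ge c\,e^{-2mP(x_0)}(1+|x_0|)^{-Dd-|b|},
\]
which gives the first bound for $|x_0|\ge3$; after enlarging $A$ it holds for $|x_0|<3$ too.

The function $M(r)=\min_{|x|=r}P$ is semialgebraic by the Tarski--Seidenberg theorem. By the Puiseux expansion of semialgebraic functions of one variable \cite{BCR}, either $M(r)=0$ for all large $r$, or $M(r)\sim c\,r^q$ as $r\to\infty$ with $c\ne0$ and $q\in\mathbb{Q}$. Under the first hypothesis the case $q>0>c$ is excluded by the logarithmic bound, and in all other cases $M$ is bounded below. If $P\to+\infty$, then $M\to+\infty$, so $c,q>0$.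
\end{proof}

For $0\le\rho\in L^1(\mathbb{R}^{2m})\cap L^\infty_{loc}$ put
\[
v_\rho(x)=\int\log\frac{1+|y|}{|x-y|}\,\rho(y)\,dy .
\]
The numerator $1+|y|$ makes the integral converge without any moment of $\rho$. Indeed $|x-y|\le(1+|x|)(1+|y|)$ always, and $1+|y|\le1+|x|+|x-y|\le(2+|x|)|x-y|$ if $|x-y|\ge1$; so
\begin{equation}\label{eq:kernel}
-\log(1+|x|)\le\log\frac{1+|y|}{|x-y|},\qquad \log\frac{1+|y|}{|x-y|}\le\log(2+|x|)\ \text{ if }|x-y|\ge1 ,
\end{equation}
while on $|x-y|<1$ the function $\rho$ is bounded and the logarithm is integrable. Thus $v_\rho$ is well defined and, if $\int\rho=V$,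
\begin{equation}\label{eq:vlower}
v_\rho(x)\ge-V\log(1+|x|).
\end{equation}

\begin{lemma}\label{lem:v}
Let $0\le\rho\in L^1\cap L^\infty_{loc}$, $\int\rho=V$.
\begin{itemize}
\item[(i)] $v_\rho\in C^1$ and $\nabla v_\rho(x)=-\int\frac{x-y}{|x-y|^2}\rho(y)\,dy$. If $\rho\in C^j$, then $v_\rho\in C^{j+1}$.
\item[(ii)] $(-\Delta)^mv_\rho=\gamma_m\rho$ in the sense of distributions.
\item[(iii)] If $\rho\le C(2+|x|)^N$ for some $N$, then $v_\rho(x)=-V\log|x|+o(\log|x|)$ as $|x|\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}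
(i) Fix $R\ge1$ and $\chi\in C_c^\infty(B_{3R})$ with $0\le\chi\le1$ and $\chi=1$ on $B_{2R}$. For $|x|<R$, $|y|\ge2R$ the kernel is smooth in $x$, bounded by \eqref{eq:kernel}, and its $x$-derivatives are bounded uniformly in $y$; so $v_{(1-\chi)\rho}$ is smooth in $B_R$ and may be differentiated under the integral. Up to a constant, $v_{\chi\rho}$ is the convolution of $\log\frac1{|z|}$ with $\chi\rho$. As $\nabla\log\frac1{|z|}=-\frac{z}{|z|^2}$ is locally integrable and $\chi\rho$ is bounded with compact support, this convolution is $C^1$. If $\rho\in C^j$, then $j$ further derivatives can be put on $\chi\rho$.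

(ii) For $\phi\in C_c^\infty$, the integral $\int_{\operatorname{supp}\phi}\big|\log\frac{1+|y|}{|x-y|}\big|dx$ is bounded in $y$, so by Fubini we may integrate in $x$ first. For each $y$ the term $\log(1+|y|)$ then drops out because $\int(-\Delta)^m\phi=0$, and $\int v_\rho(-\Delta)^m\phi=\gamma_m\int\rho\phi$.

(iii) We may take $N\ge1$. Let $|x|\ge2$ and $r=|x|^{-N}\le1$. On $\{|x-y|\ge r\}$ the kernel lies between $-\log(1+|x|)$ and $\log(2+|x|)+N\log|x|$: for $|x-y|\ge1$ this is \eqref{eq:kernel}, and for $r\le|x-y|<1$ use $1+|y|\le2+|x|$. Divided by $\log|x|$, the kernel on this set is bounded uniformly and tends to $-1$ for fixed $y$. By dominated convergence the contribution is $-V\log|x|+o(\log|x|)$. On $\{|x-y|<r\}$ the kernel is nonnegative, $\rho\le C|x|^N$, and the contribution is at most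
\[
C|x|^N\int_{|z|<|x|^{-N}}\Big(\log(2+|x|)+\log\frac1{|z|}\Big)dz\le C|x|^{N-2mN}\log(2+|x|)\to0.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:integral}
Let $\deg P\le2m-2$.
\begin{itemize}
\item[(i)] Let $\int\rho=V$, $0\le\rho\le C(2+|x|)^N$, and $\rho=e^{2mu}$ a.e.\ with $u=c-P+\sigma\frac2Sv_\rho$ for a constant $c$. Then $u\in C^\infty$ solves \eqref{eq:pde} with volume $V$ and satisfies \eqref{eq:uasym}.
\item[(ii)] Conversely, if $u$ solves \eqref{eq:pde} with volume $V$ and \eqref{eq:uasym}, then $P\ge-A\log(2+|x|)-A$ for some $A$, $\rho=e^{2mu}\le C(2+|x|)^N$ for some $C,N$, and $u=c-P+\sigma\frac2Sv_\rho$ for a constant $c$.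
\item[(iii)] In the positive case, the existence of a $u$ as in (ii) implies \eqref{eq:assp}.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:v}(i), $v_\rho\in C^1$, so $u\in C^1$ and $\rho=e^{2mu}$ after modification on a null set; then $\rho\in C^1$, $v_\rho\in C^2$, and so on, whence $u\in C^\infty$. Since $(-\Delta)^mP=0$, Lemma~\ref{lem:v}(ii) gives $(-\Delta)^mu=\sigma\frac2S\gamma_m\rho=\sigma(2m-1)!\,e^{2mu}$. Lemma~\ref{lem:v}(iii) gives \eqref{eq:uasym}.

(ii) By \eqref{eq:uasym}, $e^{2mu}\ge e^{-2mP}|x|^{-2m\alpha-1}$ for $|x|$ large, so Lemma~\ref{lem:poly} applies with $d=2m$, $b=-2m\alpha-1$ and bounds $P$ below. By \eqref{eq:uasym} again, $u\le C\log(2+|x|)+C$, which is the bound on $\rho$. Put $h:=u+P-\sigma\frac2Sv_\rho$. By \eqref{eq:uasym} and Lemma~\ref{lem:v}(iii), $h=o(\log|x|)$, and $(-\Delta)^mh=0$ by Lemma~\ref{lem:v}(ii). So $h$ is a tempered distribution whose Fourier transform is supported at the origin, hence a polynomial, hence constant.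

(iii) By (ii) and \eqref{eq:vlower}, $e^{2mu}\ge c\,e^{-2mP}(1+|x|)^{-4m\beta}$ for some $c>0$. Now integrate over $\mathbb{R}^{2m}\setminus B_1$, using $1+|x|\le2|x|$ there and $4m\beta=2m\alpha$.
\end{proof}

\section{The obstruction in the positive case}\label{sec:obs}

Formally, Theorem~\ref{thm:obs} is the statement that a solution is stationary for $F_+$ along the linear flow $x\mapsto e^{tA}x$: the three terms of $F_+$ change at the rates $-V\operatorname{tr}A$, $2m\int\langle Ax,\nabla P\rangle\rho$ and $\frac{2m}S\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\rho\rho$. The difficulty is that $\rho$ may decay slowly, so that we have no moment of $\rho$ at our disposal. The remedy is to cut off first and to symmetrize before removing the cutoff: the symmetrized kernel is bounded uniformly in the cutoff radius.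

\begin{lemma}\label{lem:poho}
Let $u$ solve \eqref{eq:pde} with $\sigma=+1$ and \eqref{eq:uasym}, let $\rho=e^{2mu}$, and let $A$ be any real $2m\times2m$ matrix. Let $\chi\in C_c^\infty(B_2)$, $0\le\chi\le1$, $\chi=1$ on $B_1$, and $\chi_R(x)=\chi(x/R)$. Then the following limit exists in $\mathbb{R}$ and
\begin{equation}\label{eq:poho}
V\operatorname{tr}A-2m\lim_{R\to\infty}\int\chi_R\langle Ax,\nabla P\rangle\rho\,dx=\frac{2m}S\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy .
\end{equation}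
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:integral}(ii) and Lemma~\ref{lem:v}(i),
\[
\nabla\rho(x)=2m\rho(x)\Big(-\nabla P(x)-\frac2S\int\frac{x-y}{|x-y|^2}\rho(y)\,dy\Big).
\]
Integrating $\operatorname{div}(\chi_R\,\rho\,Ax)=\rho\langle Ax,\nabla\chi_R\rangle+\chi_R\rho\operatorname{tr}A+\chi_R\langle Ax,\nabla\rho\rangle$ over $\mathbb{R}^{2m}$ gives
\[
\operatorname{tr}A\int\chi_R\rho+\int\langle Ax,\nabla\chi_R\rangle\rho-2m\int\chi_R\langle Ax,\nabla P\rangle\rho=\frac{4m}S\iint\chi_R(x)\frac{\langle Ax,x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy .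
\]
The double integral converges absolutely, because for $|x|\le2R$ the integral $\int\frac{\rho(y)}{|x-y|}dy$ is at most $\sup_{B_{2R+1}}\rho\int_{B_1}\frac{dz}{|z|}+V$. So we may exchange $x$ and $y$ and average; the right side equals
\[
\frac{2m}S\iint\frac{\langle\chi_R(x)Ax-\chi_R(y)Ay,\;x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy .
\]
The map $x\mapsto\chi_R(x)Ax$ equals $R\,g(x/R)$ with $g(z)=\chi(z)Az$, so its Lipschitz constant does not depend on $R$. The integrand is therefore dominated by $C\rho(x)\rho(y)\in L^1$, and as $R\to\infty$ it converges to the one in \eqref{eq:poho}. Finally $|\langle Ax,\nabla\chi_R\rangle|\le C1_{\{|x|\ge R\}}$, so the second term on the left tends to $0$, and the first tends to $V\operatorname{tr}A$. Hence the third converges as well.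
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obs}]
If $\langle Ax,\nabla P\rangle\le0$ and $\langle Az,z\rangle\le|z|^2$, then \eqref{eq:poho} gives
\[
V\operatorname{tr}A\le\frac{2m}S\iint\frac{\langle A(x-y),x-y\rangle}{|x-y|^2}\rho(x)\rho(y)\,dx\,dy\le\frac{2m}SV^2 .
\]
If $\langle Az,z\rangle\not\equiv|z|^2$, the nonnegative polynomial $|z|^2-\langle Az,z\rangle$ is not identically zero, so it is positive for a.e.\ $z$. As $\rho>0$, the last inequality is then strict.

For the final statement take for $A$ the orthogonal projection onto $L$. Then $\langle Ax,\nabla P(x)\rangle=\partial_{Ax}P(x)=0$, $\operatorname{tr}A=k$, and $\langle Az,z\rangle\not\equiv|z|^2$ because $k\le2m-1$.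
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:counter}]
Write $x=(x',x'')\in\mathbb{R}^k\times\mathbb{R}^{2m-k}$, so $P=|x''|^2$, which has degree $2\le2m-2$. If $V>\frac k{4m}S$, then $2m\alpha=4m\beta>k$. For $|x|\ge1$ we have $|x|^{-2m\alpha}\le|x'|^{-2m\alpha}$ if $|x'|\ge1$, and $|x|^{-2m\alpha}\le1$ otherwise. Hence
\[
\int_{\mathbb{R}^{2m}\setminus B_1}e^{-2m|x''|^2}|x|^{-2m\alpha}dx\le\Big(\int_{|x'|\ge1}|x'|^{-2m\alpha}dx'+\big|\{|x'|<1\}\big|\Big)\int_{\mathbb{R}^{2m-k}}e^{-2m|x''|^2}dx''<\infty ,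
\]
which is \eqref{eq:assp}. Here $\dim L=k$, so by Theorem~\ref{thm:obs} every solution has $V>\frac k{2m}S$.
\end{proof}

The failure of (b) is not confined to polynomials that are independent of some variable.

\begin{example}\label{ex:nonflat}
Let $m\ge3$ and $P=x_1^2(1+|x'|^2)$ with $x=(x_1,x')\in\mathbb{R}\times\mathbb{R}^{2m-1}$; its degree is $4\le2m-2$. Since $\partial_eP=2e_1x_1(1+|x'|^2)+2x_1^2\,e'\cdot x'$, we have $L=\{0\}$. For $A=\mathrm{diag}(-1,1,\dots,1)$,
\[
\langle Ax,\nabla P\rangle=-2x_1^2(1+|x'|^2)+2x_1^2|x'|^2=-2x_1^2\le0,\qquad\operatorname{tr}A=2m-2,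
\]
so by Theorem~\ref{thm:obs} a solution requires $V>(1-\frac1m)S$. But $\int_{\mathbb{R}}e^{-2mP}dx_1=C(1+|x'|^2)^{-1/2}$, so \eqref{eq:assp} holds once $\int_{|x'|\ge1}|x'|^{-1-2m\alpha}dx'<\infty$ in $\mathbb{R}^{2m-1}$ (on $|x'|<1\le|x|$ bound $|x|^{-2m\alpha}$ by $1$), that is, once $V>\frac12(1-\frac1m)S$. So (b) fails for this $P$ when $\frac12(1-\frac1m)S<V\le(1-\frac1m)S$. Here $k=0$ and $Z=\infty$, so the hypothesis $Z<\infty$ in Theorem~\ref{thm:pos} cannot be dropped.
\end{example}

\section{Two variational tools}\label{sec:tools}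

Both existence proofs minimize an entropy plus an interaction. The facts they share are collected here. For a positive continuous $\kappa\in L^1(\mathbb{R}^{2m})$ and measurable $\rho\ge0$ let
\[
\operatorname{Ent}_\kappa(\rho)=\int\rho\log\frac\rho\kappa\,dx=\int\varphi\Big(\frac\rho\kappa\Big)\kappa\,dx\in\Big[-\tfrac1e\|\kappa\|_1,\infty\Big].
\]
By Jensen's inequality, if $\int\rho=M$, then
\begin{equation}\label{eq:jensen}
\operatorname{Ent}_\kappa(\rho)\ge M\log\frac{M}{\|\kappa\|_1}\ge-\frac{\|\kappa\|_1}e .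
\end{equation}
We say that $\rho_j\rightharpoonup\rho$ if $\int\rho_j\psi\to\int\rho\psi$ for all $\psi\in L^\infty(\mathbb{R}^{2m})$.

\begin{lemma}[Entropy compactness]\label{lem:ent}
Let $\rho_j\ge0$, $\int\rho_j=V$ and $\sup_j\operatorname{Ent}_\kappa(\rho_j)<\infty$. Then:
\begin{itemize}
\item[(i)] $\sup_j\int_{E}\rho_j\,dx\to0$ as $\int_E\kappa\,dx\to0$;
\item[(ii)] along a subsequence $\rho_j\rightharpoonup\rho$, with $\rho\ge0$, $\int\rho=V$ and $\operatorname{Ent}_\kappa(\rho)\le\liminf_j\operatorname{Ent}_\kappa(\rho_j)$;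
\item[(iii)] along that subsequence, $\liminf_j\iint H\rho_j\rho_j\ge\iint H\rho\rho$ for every lower semicontinuous $H:\mathbb{R}^{2m}\times\mathbb{R}^{2m}\to(-\infty,\infty]$ that is bounded below.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $N>1$,
\[
\int_E\rho_j\le N\int_E\kappa+\frac1{\log N}\int_{\{\rho_j>N\kappa\}}\rho_j\log\frac{\rho_j}\kappa\le N\int_E\kappa+\frac{\operatorname{Ent}_\kappa(\rho_j)+e^{-1}\|\kappa\|_1}{\log N};
\]
choose first $N$, then $\int_E\kappa$ small.

(ii) By (i), the functions $\rho_j/\kappa$ are uniformly integrable with respect to the finite measure $\kappa\,dx$. The Dunford--Pettis theorem gives a subsequence converging weakly in $L^1(\kappa\,dx)$, which is $\rho_j\rightharpoonup\rho$; testing with $\psi=1$ gives $\int\rho=V$. The functional $f\mapsto\int\varphi(f)\kappa\,dx$ is convex, and by Fatou strongly lower semicontinuous on nonnegative $f\in L^1(\kappa\,dx)$, hence weakly lower semicontinuous.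

(iii) The measures $\rho_j\,dx$ converge narrowly (that is, against bounded continuous functions) to $\rho\,dx$, hence so do the product measures. Nonnegative lower semicontinuous functions have lower semicontinuous integrals under narrow convergence; apply this to $H$ plus a constant, the total mass $V^2$ being fixed.
\end{proof}

\begin{lemma}[Euler--Lagrange]\label{lem:EL}
Let $w$ be continuous on $\mathbb{R}^{2m}$, let $K(x,y)$ be a symmetric measurable kernel with values in $[-\infty,\infty]$, and put $J(\rho)=\int\rho(\log\rho+w)\,dx+\frac{2m}S\iint K\rho\rho$. Let $\rho\ge0$, $\int\rho=V$, be such that $\rho(\log\rho+w)\in L^1$ and $\iint|K|\rho\rho<\infty$. For a ball $B$ let $\eta=V|B|^{-1}1_B$, and suppose that $\iint|K|\rho\eta+\iint|K|\eta\eta<\infty$ for every $B$. Suppose that $J(\rho)\le J(\rho')$ for all $\rho'$ of one of the forms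
\begin{itemize}
\item $(1-t)\rho+t\eta$ with $B$ any ball and $0<t<1$;
\item $\rho(1+t\psi)$ with $\psi\in L^\infty$, $\int\rho\psi=0$, $t\in\mathbb{R}$ and $|t|\,\|\psi\|_\infty\le\frac12$.
\end{itemize}
Then $\rho>0$ a.e.\ and
\[
\log\rho(x)+w(x)+\frac{4m}S\int K(x,y)\rho(y)\,dy=\mathrm{const}\qquad\text{a.e.}
\]
\end{lemma}

\begin{proof}
\emph{Positivity.} The function $s\mapsto s\log s$ has slope $-\infty$ at $0$, so a minimizer cannot vanish on a set of positive measure. In detail, suppose $|B\cap\{\rho=0\}|>0$ for some ball $B$, and let $\rho_t=(1-t)\rho+t\eta$. The interaction term of $J(\rho_t)$ is a polynomial in $t$ with finite coefficients. Let $h(s)=s(\log s+w)$ with $h(0)=0$. On $\{\rho>0\}$ convexity gives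
\[
\tfrac1t\big[h(\rho_t)-h(\rho)\big]\le h(\eta)-h(\rho)\in L^1 ,
\]
and on $\{\rho=0\}$ the quotient is $\eta(\log(t\eta)+w)$ (which is $0$ off $B$), whose integral is $\log t\int_{\{\rho=0\}}\eta+O(1)\to-\infty$ as $t\downarrow0$. ($J(\rho_t)$ is well defined: off $B$, $h(\rho_t)=(1-t)[h(\rho)+\rho\log(1-t)]$ is integrable, and on $B$, where $w$ is bounded, $h(\rho_t)\ge-\frac1e-|w|\rho_t\in L^1(B)$.) So $J(\rho_t)<J(\rho)$ for small $t$, a contradiction.

\emph{Equation.} With $\rho'=\rho(1+t\psi)$,
\[
\rho'(\log\rho'+w)=(1+t\psi)\,\rho(\log\rho+w)+\rho(1+t\psi)\log(1+t\psi),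
\]
and the interaction is quadratic in $t$. Dominated convergence and $\int\rho\psi=0$ show that the derivative of $J(\rho')$ at $t=0$ is $\int\rho\psi W$, with $W$ the left side of the asserted equation and $\rho W\in L^1$. Since $t$ may have either sign, $\int\rho\psi W=0$ for all $\psi\in L^\infty$ with $\int\rho\psi=0$. Let $\overline W=V^{-1}\int\rho W$ and $\psi=\operatorname{sgn}(W-\overline W)-V^{-1}\int\rho\operatorname{sgn}(W-\overline W)$; we get $\int\rho|W-\overline W|=\int\rho\psi(W-\overline W)=0$. As $\rho>0$ a.e., $W=\overline W$ a.e.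
\end{proof}

\section{The negative case: proof of Theorem~\ref{thm:neg}}\label{sec:neg}

Here $\sigma=-1$ and $2m\alpha=-4m\beta$. The kernel $-\log|x-y|$ in $F_-$ is unbounded below at infinity. We add $\log(1+|x|)+\log(1+|y|)$ to it, which makes it nonnegative, and compensate in the entropy. Because $\int\rho=V$, the compensation is $\frac{2m}S\cdot2V\int\log(1+|x|)\rho=4m\beta\int\log(1+|x|)\rho$, so the reference density becomes
\[
\kappa(x)=e^{-2mP(x)}(1+|x|)^{4m\beta},
\]
and $\kappa\in L^1$ is exactly \eqref{eq:assp}. By Lemma~\ref{lem:poly} with $b=4m\beta$, moreover, $\kappa\le C(2+|x|)^N$.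

\subsection{Existence}

Let
\[
\mathsf k(x,y)=\log\frac{(1+|x|)(1+|y|)}{|x-y|}\in[0,\infty],\qquad F(\rho)=\operatorname{Ent}_\kappa(\rho)+\frac{2m}S\iint\mathsf k\,\rho\rho
\]
for $\rho\ge0$ with $\int\rho=V$. Both terms are bounded below, and $F$ is finite at normalized indicators of balls. Along a minimizing sequence $\operatorname{Ent}_\kappa(\rho_j)\le C$, because $\mathsf k\ge0$. Since $\mathsf k$ is lower semicontinuous and nonnegative, Lemma~\ref{lem:ent}(ii),(iii) produces a minimizer $\rho$.

We apply Lemma~\ref{lem:EL} with $w=-\log\kappa$ and $K=\mathsf k$. Finiteness of $F(\rho)$ gives $\rho\log\frac\rho\kappa\in L^1$ (the negative part of this function is at most $\kappa/e$) and $\iint\mathsf k\rho\rho<\infty$. For $\eta=V|B|^{-1}1_B$ we have $\sup_y\int\mathsf k(x,y)\eta(x)\,dx<\infty$: for $x\in B$ and $|y|$ large $\log\frac{1+|y|}{|x-y|}$ is bounded, and for bounded $y$ the logarithmic singularity is integrable uniformly in $y$. So the integrals $\iint\mathsf k\rho\eta$ and $\iint\mathsf k\eta\eta$ are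 finite. Thus $\rho>0$ a.e.\ and
\[
\log\frac{\rho(x)}{\kappa(x)}+\frac{4m}S\int\mathsf k(x,y)\rho(y)\,dy=\mathrm{const}\qquad\text{a.e.}
\]
As $\mathsf k\ge0$, this yields $\rho\le C\kappa\le C(2+|x|)^N$. So $v_\rho$ is defined and $\int\mathsf k(x,y)\rho(y)dy=V\log(1+|x|)+v_\rho(x)$. Since $\frac{4m}SV=4m\beta$, the terms $\log(1+|x|)$ cancel against those in $\log\kappa$, and
\[
\log\rho=c-2mP-\frac{4m}Sv_\rho .
\]
Lemma~\ref{lem:integral}(i) with $\sigma=-1$ and $u=\frac1{2m}\log\rho$ gives the solution.

\subsection{Uniqueness}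

Assume \eqref{eq:logassp}. Equation \eqref{eq:EL} and the positive definiteness of $-\log|x-y|$ on functions of mean zero show that the difference of two solutions has nonpositive energy; here are the details. Let $u_1,u_2$ be solutions with the same $V$ and $P$, and let $\rho_i=e^{2mu_i}$, $g=\rho_1-\rho_2$, so $\int g=0$. By Lemma~\ref{lem:integral}(ii), $u_i=c_i-P-\frac2Sv_{\rho_i}$. By \eqref{eq:vlower}, $\rho_i\le C\kappa$, so \eqref{eq:logassp} gives $\int\rho_i\log(2+|x|)\,dx<\infty$. Moreover $\rho_i\le C(2+|x|)^N$ with $N\ge1$, and splitting at $|x-y|=r:=(2+|x|)^{-N}$ we find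
\[
\int\log^-|x-y|\,\rho_i(y)\,dy\le VN\log(2+|x|)+C(2+|x|)^N\int_{|z|<r}\log\frac1{|z|}\,dz\le C\log(2+|x|).
\]
Together with $\log^+|x-y|\le\log(1+|x|)+\log(1+|y|)$ this shows $\iint\big|\log|x-y|\big|\,|g(x)||g(y)|\,dx\,dy<\infty$. Because of the logarithmic moments,
\[
\log\frac{\rho_1}{\rho_2}=c+\frac{4m}S\int\log|x-y|\,g(y)\,dy
\]
for a constant $c$. We multiply by $g$ and integrate. The left side becomes $\int(\rho_1-\rho_2)\log\frac{\rho_1}{\rho_2}\ge0$. On the right, $\int cg=0$, and we insert $-\log|z|=\frac12\int_0^\infty(e^{-t|z|^2}-e^{-t})\frac{dt}t$; since $\int_0^\infty|e^{-ts}-e^{-t}|\frac{dt}t=|\log s|$, Fubini applies, and the term $e^{-t}$ disappears as $\int g=0$. Hence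
\[
0\le\int g\log\frac{\rho_1}{\rho_2}=-\frac{2m}S\int_0^\infty\Big(\iint e^{-t|x-y|^2}g(x)g(y)\,dx\,dy\Big)\frac{dt}t\le0 ,
\]
the inner integral being nonnegative because the Fourier transform of a Gaussian is positive. So $(\rho_1-\rho_2)\log\frac{\rho_1}{\rho_2}=0$, $\rho_1=\rho_2$ and $u_1=u_2$. \qed

\section{The positive case: proof of Theorem~\ref{thm:pos}}\label{sec:pos}

Necessity of $V>\frac k{2m}S$ is Theorem~\ref{thm:obs}. If $P\to+\infty$ on $L^\perp$, then $Z<\infty$ by the last part of Lemma~\ref{lem:poly}; and if $P\to+\infty$ on $\mathbb{R}^{2m}$, then $L=\{0\}$, because $P$ is constant along $L$. It remains to construct a solution when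
\[
Z<\infty,\qquad\frac k{2m}<\beta<1 .
\]
We minimize $F_+$. Mass can be lost in three ways: by concentration, which $\beta<1$ prevents; by spreading, which $\beta>\frac k{2m}$ prevents; and by drifting along $L$, which is undone by translations.

\subsection{Set-up}
Choose coordinates $x=(x',x'')\in L\times L^\perp=\mathbb{R}^k\times\mathbb{R}^{2m-k}$, so that $P=P(x'')$. By Lemma~\ref{lem:poly} on $L^\perp$ with $b=0$, $P$ is bounded below; adding a constant, we assume $P\ge0$. If $k\ge1$, fix
\[
a\in(k,2m\beta);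
\]
if $k=0$, put $a=0$ and read $\log(1+|x'|)=0$. Then
\[
\kappa_a(x):=e^{-2mP(x'')}(1+|x'|)^{-a}
\]
is integrable, with integral $Z_a$, because $a>k$ (or $k=0$). The condition $a<2m\beta$ will be used in the coercivity estimate \eqref{eq:coercive}; for $k\ge1$ the two requirements on $a$ are compatible precisely when $\beta>\frac k{2m}$.

Let $\mathcal A$ be the set of $\rho\ge0$ with $\int\rho=V$ for which $\int\rho\log^+\rho$, $\int P\rho$ and $\int\log(1+|x|)\rho$ are finite; it contains the normalized indicators of balls. Put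
\[
E(\rho)=\int\rho\log\rho+2m\int P\rho,\qquad I^\pm(\rho)=\iint\log^\pm|x-y|\,\rho(x)\rho(y)\,dx\,dy,\qquad F=E+\frac{2m}S(I^+-I^-).
\]

Two bounds will be used throughout.

\smallskip
\noindent\emph{Small values of $\rho$.} We have
\begin{equation}\label{eq:logminus}
\int\rho\log^-\rho\le C\Big(1+\int\log(1+|x|)\rho\Big).
\end{equation}
Where $\rho\ge(1+|x|)^{-4m-2}$, $\log^-\rho\le(4m+2)\log(1+|x|)$; where $\rho<(1+|x|)^{-4m-2}$, use $t\log\frac1t\le C\sqrt t$ on $(0,1)$ and $\sqrt\rho\le(1+|x|)^{-2m-1}\in L^1$.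

\smallskip
\noindent\emph{Local attraction.} For $0<\lambda<2m$,
\begin{equation}\label{eq:young}
\sup_x\int\log^-|x-y|\,\rho(y)\,dy\le\frac1\lambda\Big(\int\rho\log^+\rho+C_\lambda\Big),\qquad C_\lambda=\int_{B_1}|z|^{-\lambda}dz<\infty .
\end{equation}
This is Young's inequality $st\le s\log s-s+e^t\le s\log^+s+e^t$ with $s=\rho(y)$ and $t=\lambda\log\frac1{|x-y|}$ on $|x-y|<1$.

\smallskip
By \eqref{eq:logminus}, \eqref{eq:young} and $\log^+|x-y|\le\log(1+|x|)+\log(1+|y|)$, $F$ is finite on $\mathcal A$.

\subsection{Coercivity}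
The negative contributions to $F$ are $I^-$ and $\int\rho\log^-\rho$. The first measures concentration and is absorbed by $\int\rho\log^+\rho$ because $\beta<1$. The second measures spreading; the confinement by $P$ and a fraction of $I^+$ absorb it because $\beta>\frac k{2m}$.

Since $\beta<1$, we can fix $\lambda<2m$ with $\beta':=\frac{2m\beta}\lambda<1$. By \eqref{eq:young}, $\frac{2m}SI^-\le\frac{2m}S\cdot\frac V\lambda(\int\rho\log^+\rho+C_\lambda)=\beta'\int\rho\log^+\rho+C$.

Let $\rho_1=\rho1_{\{\rho<1\}}$. Fix $y$ and apply \eqref{eq:jensen} to $\rho_1$ and the translated density $e^{-2mP(x'')}(1+|x'-y'|)^{-a}$, whose integral is also $Z_a$. Using $P\ge0$,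
\[
-\int\rho\log^-\rho+2m\int P\rho\ \ge\ \int\rho_1\log(\rho_1e^{2mP})\ \ge\ -a\int\log(1+|x'-y'|)\rho(x)\,dx-\frac{Z_a}e .
\]
Average this over $y$ with weight $\rho(y)/V$ and use $\log(1+|x'-y'|)\le\log2+\log^+|x-y|$:
\[
-\int\rho\log^-\rho+2m\int P\rho\ge-\frac aVI^+(\rho)-C .
\]
(The averaging is what keeps the estimate invariant under translations in $x'$.) Since $\frac{2m}S=\frac{2m\beta}V$, altogether
\begin{equation}\label{eq:coercive}
F(\rho)\ge(1-\beta')\int\rho\log^+\rho+\frac{2m\beta-a}V\,I^+(\rho)-C ,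
\end{equation}
with both coefficients positive. Hence $\inf_{\mathcal A}F>-\infty$, and along a minimizing sequence $\rho_j$
\[
\int\rho_j\log^+\rho_j\le C,\qquad I^\pm(\rho_j)\le C,\qquad E(\rho_j)\le C ,
\]
where the bound on $I^-$ is \eqref{eq:young} and the one on $E$ follows from $E\le F+\frac{2m}SI^-$.

\subsection{Compactness modulo translations along $L$}
$F$ and $\mathcal A$ are invariant under translations in $x'$, so a minimizing sequence may drift off along $L$. Also, $I^+\le C$ only says that the mass is concentrated around \emph{some} point, and we must check that this point can be taken at bounded distance from $L$. We therefore translate twice: a first, provisional translation bounds the mass far from $L$, and this bound lets us choose the final one.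

Let $M=1+\sup_jI^+(\rho_j)$ and
\[
Y_j=\Big\{y:\int\log^+|x-y|\,\rho_j(x)\,dx\le\frac{2M}V\Big\}.
\]
By Chebyshev's inequality, $\int_{Y_j}\rho_j\ge\frac V2$. If $y\in Y_j$ and we translate in $x'$ so that $y'=0$, then $\int\log(1+|x'|)\rho_j\le V\log2+\frac{2M}V$, so
\begin{equation}\label{eq:entbound}
\operatorname{Ent}_{\kappa_a}(\rho_j)=E(\rho_j)+a\int\log(1+|x'|)\rho_j\le C ,
\end{equation}
with $C$ independent of $j$ and of the choice of $y\in Y_j$. Translate by means of an arbitrary $y\in Y_j$ for each $j$. Since $\int_{\{|x''|>R\}}\kappa_a\to0$ as $R\to\infty$, Lemma~\ref{lem:ent}(i) gives $R_0$ with $\int_{\{|x''|>R_0\}}\rho_j<\frac V4$ for all $j$. This last statement is unaffected by translations in $x'$. So for each $j$ the set $Y_j\cap\{|y''|\le R_0\}$ has positive $\rho_j$-mass, and we may choose a new $y$ in it. Translate so that $y'=0$ for \emph{this} $y$. Then $|y|\le R_0$, and $\log(1+|x|)\le\log(1+|x-y|)+\log(1+|y|)$ gives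
\begin{equation}\label{eq:logmoment}
\int\log(1+|x|)\rho_j\le V\log2+\frac{2M}V+V\log(1+R_0)\le C .
\end{equation}
By \eqref{eq:logminus}, $\int\rho_j|\log\rho_j|\le C$, hence also $2m\int P\rho_j=E(\rho_j)-\int\rho_j\log\rho_j\le C$. Moreover \eqref{eq:entbound} holds, and Lemma~\ref{lem:ent} gives $\rho_j\rightharpoonup\rho$ along a subsequence, with $\int\rho=V$. The integrals $\int\rho\log^+\rho$, $\int P\rho$, $\int\log(1+|x|)\rho$ are lower semicontinuous under this convergence (the first is convex and nonnegative, the other two have nonnegative continuous weights). Hence $\rho\in\mathcal A$.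

\subsection{Lower semicontinuity}
The entropy $\int\rho\log\rho$ is not lower semicontinuous by itself on the whole space; relative to $\kappa_a$ it is. We therefore borrow the weight from the interaction. With $c:=\frac a{4m\beta}<1$ and
\[
G(x,y)=\log|x-y|-c\log(1+|x'|)-c\log(1+|y'|)
\]
we have, since $\frac{2m}S\cdot2cV=4m\beta c=a$,
\[
F(\rho)=\operatorname{Ent}_{\kappa_a}(\rho)+\frac{2m}S\iint G\rho\rho .
\]
The first term is lower semicontinuous by Lemma~\ref{lem:ent}(ii). For the second, we claim
\begin{equation}\label{eq:claim}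
\varepsilon(T):=\sup_j\iint_{\{G<-T\}}|G|\,\rho_j\rho_j\longrightarrow0\qquad\text{as }T\to\infty .
\end{equation}
Given this, $\max(G,-T)$ is continuous and bounded below, so by Lemma~\ref{lem:ent}(iii)
\[
\liminf_j\iint G\rho_j\rho_j\ge\liminf_j\iint\max(G,-T)\rho_j\rho_j-\varepsilon(T)\ge\iint G\rho\rho-\varepsilon(T),
\]
and $T\to\infty$ shows $F(\rho)\le\liminf_jF(\rho_j)$: $\rho$ minimizes $F$ on $\mathcal A$.

\begin{proof}[Proof of \eqref{eq:claim}]
Let $R\ge2$. Since $c<1$, there is $R'\ge2R$ with $G\ge0$ whenever one point lies in $B_R$ and the other outside $B_{R'}$: for $|x|\le R$, $G\ge\log(|y|-R)-c\log(1+R)-c\log(1+|y|)\to\infty$ as $|y|\to\infty$. Such pairs do not contribute to \eqref{eq:claim}. The remaining pairs are of two kinds.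

\emph{Pairs not in $B_{R'}\times B_{R'}$.} One point is outside $B_{R'}$, so the other is outside $B_R$; both are outside $B_R$. Where $G<0$, $|G|\le\log^-|x-y|+c\log(1+|x|)+c\log(1+|y|)$, so by \eqref{eq:young} and \eqref{eq:logmoment} the contribution is at most
\[
C\int_{|x|\ge R}\rho_j+2c\Big(\int\log(1+|x|)\rho_j\Big)\int_{|y|\ge R}\rho_j\le\frac C{\log(1+R)} .
\]

\emph{Pairs in $B_{R'}\times B_{R'}$.} Let $T\ge4\log(1+R')$. Where $G<-T$, we have $\log^-|x-y|\ge T-2c\log(1+R')\ge\frac T2\ge2c\log(1+R')$, so $|G|\le2\log^-|x-y|$ and $|x-y|\le e^{-T/2}$. For any $N>1$ split according to $\rho_j(y)\le N$ or $\rho_j(y)>N$, using \eqref{eq:young} in the second case: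
\[
2\iint_{|x-y|\le e^{-T/2}}\log^-|x-y|\,\rho_j\rho_j\le2VN\int_{|z|\le e^{-T/2}}\log\frac1{|z|}\,dz+C\int_{\{\rho_j>N\}}\rho_j .
\]
The last term is at most $\frac C{\log N}\int\rho_j\log^+\rho_j\le\frac C{\log N}$.

With $R$, $R'$ and $N$ fixed, let $T\to\infty$: $\limsup_{T\to\infty}\varepsilon(T)\le\frac C{\log N}+\frac C{\log(1+R)}$ for all $N>1$ and $R\ge2$.
\end{proof}

\subsection{The equation}
We apply Lemma~\ref{lem:EL} with $w=2mP$ and $K=\log|x-y|$, so that $J=F$ on $\mathcal A$. Its integrability hypotheses hold by \eqref{eq:logminus}, \eqref{eq:young} and the logarithmic moments, as $\rho,\eta\in\mathcal A$. The competitors $(1-t)\rho+t\eta$ and $\rho(1+t\psi)$ belong to $\mathcal A$: the first because $s\log^+s$ is convex, the second because $\rho(1+t\psi)\le2\rho$. So $\rho>0$ a.e.\ and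
\[
\log\rho+2mP+\frac{4m}SU=\mathrm{const}\quad\text{a.e.},\qquad U(x)=\int\log|x-y|\,\rho(y)\,dy .
\]
By \eqref{eq:young}, $U\ge-C$, hence $\rho\le Ce^{-2mP}\le C$. Since $\int\log(1+|y|)\rho(y)\,dy<\infty$, $U=\mathrm{const}-v_\rho$, and
\[
\log\rho=c_0-2mP+\frac{4m}Sv_\rho
\]
for a constant $c_0$. Lemma~\ref{lem:integral}(i) with $\sigma=+1$ and $u=\frac1{2m}\log\rho$ completes the proof of Theorem~\ref{thm:pos}. \qed

\section{Polynomials of degree at most two: proof of Corollary~\ref{cor:quad}}

If $u$ solves \eqref{eq:pde} and $\Theta$ is a rigid motion, then $u\circ\Theta$ is a solution with the same volume and with $P\circ\Theta$ in place of $P$, since $\log|\Theta x|=\log|x|+o(1)$. So we may work in convenient coordinates.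

\emph{Existence.} For $P=c+\sum_{j\le r}a_jx_j^2$ with $a_j>0$ we have $k=2m-r$, $\frac k{2m}=1-\frac r{2m}$ and $Z<\infty$; apply Theorem~\ref{thm:pos}.

\emph{Necessity.} Let a solution exist. By Lemma~\ref{lem:integral}(ii), $P(x)=\langle Qx,x\rangle+\langle b,x\rangle+c_1\ge-A\log(2+|x|)-A$, with $Q$ symmetric. Along rays this forces $Q\ge0$, and along lines in $\ker Q$ it forces $\langle b,e\rangle=0$ for $e\in\ker Q$. So $b$ lies in the range of $Q$, and completing the square and rotating we get $P=c+\sum_{j\le r}a_jx_j^2$ with $a_j>0$; here $r\ge1$ since $P$ is non-constant. Theorem~\ref{thm:obs} with $k=2m-r$ gives $\frac VS>1-\frac r{2m}$.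

For the upper bound use Lemma~\ref{lem:poho} with $A=I$. Here $\langle x,\nabla P\rangle=2(P-c)\ge0$, and by Fatou's lemma and $\chi_R\le1$ the limit in \eqref{eq:poho} is $\int2(P-c)\rho$, which is therefore finite. So
\[
2mV-2m\int2(P-c)\,e^{2mu}\,dx=\frac{2m}SV^2,\qquad\text{i.e.}\qquad V\Big(1-\frac VS\Big)=2\int(P-c)\,e^{2mu}\,dx>0 ,
\]
and $V<S$. For $m=2$, every polynomial of degree at most $2m-2$ has degree at most $2$. \qed

\begin{thebibliography}{9}
\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.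
\bibitem{HM} Ali Hyder, Luca Martinazzi, \emph{Conformal metrics on $R^{2m}$ with constant Q-curvature, prescribed volume and asymptotic behavior}, arXiv:1401.0944 (2014).
\end{thebibliography}

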